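\title{Non-Poncelet polygons with convex diagonal orbits}

\begin{abstract}
For relatively prime integers $n\ge 7$ and $2<k<n/2$, the map $T_k$ sends an $n$-gon in the projective plane to the $n$-gon obtained by intersecting its successive $k$-diagonals. The Pentagram Rigidity Conjecture asserts that a convex $n$-gon has an entirely convex two-sided $T_k$-orbit if and only if it is a Poncelet polygon. We show that the conjecture is false for many pairs $(n,k)$, among them $(10,3)$, $(11,3)$, $(15,4)$, $(16,3)$ and all pairs with $n\ge 11$ prime and $3\le k<n/3$. Modulo projective equivalence the regular $n$-gon is a fixed point of $T_k$. For these pairs its linearization has elliptic directions besides the Poncelet ones, and an explicit invariant function has a nondegenerate maximum on the center manifold, which therefore carries non-Poncelet orbits that stay near the regular polygon forever. When all the other directions are hyperbolic, as for $(8,3)$ and for $(n,\frac{n-1}{2})$ with $n$ odd, we prove that rigidity does hold near the regular polygon.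
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$n$-gon} is a sequence $P=(P_j)_{j\in\mathbb Z/n}$ of points of the real projective plane. It is \emph{convex} if, in some affine patch, it is a convex polygon in the ordinary sense. It is \emph{Poncelet} if its vertices lie on one conic and its edge lines $P_jP_{j+1}$ are tangent to another; conics are nondegenerate throughout. In an affine patch, a convex Poncelet polygon is inscribed in one ellipse and circumscribed about another.

Fix relatively prime integers $n\ge7$ and $k$ with $2<k<n/2$. The \emph{$k$-diagonals} of $P$ are the lines $L_j=P_jP_{j+k}$, and $T_k(P)$ is the $n$-gon $Q$ obtained by intersecting successive ones,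
\[
Q_j=L_j\cap L_{j+1};
\]
see Figure~\ref{fig:decagon}. Since $Q_jQ_{j+1}=L_{j+1}$ and $Q_{j+k}Q_{j+k+1}=L_{j+k+1}$, the polygon $P$ is recovered from $Q$ by
\begin{equation}\label{eq:inverse}
P_{j+k+1}=Q_jQ_{j+1}\cap Q_{j+k}Q_{j+k+1}.
\end{equation}
So $T_k$ is generically defined and invertible. Both $T_k$ and $T_k^{-1}$ are defined on convex $n$-gons, but $T_k$ of a convex $n$-gon need not be convex. The \emph{$k$-diagonal orbit} of $P$ is the bi-infinite sequence $(T_k^i(P))_{i\in\mathbb Z}$. A different labeling convention for $Q$ composes $T_k$ with a cyclic relabeling, which does not affect the convexity of an orbit.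

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.4]
\foreach \x in {0,...,9}{
  \draw (36*\x:1)--(36*\x+36:1);
  \draw[gray] (36*\x:1)--(36*\x+108:1);
  \draw[thick] (36*\x+72:0.618)--(36*\x+108:0.618);}
\draw[very thick] (36:1)--(144:1);
\foreach \x in {36,144} \fill (\x:1) circle (0.025);
\foreach \x in {72,108} \fill (\x:0.618) circle (0.025);
\node at (0:1.12) {$P_0$};
\node at (36:1.12) {$P_1$};
\node at (108:1.12) {$P_3$};
\node at (144:1.12) {$P_4$};
\node at (72:0.48) {$Q_0$};
\node at (108:0.48) {$Q_1$};
\end{tikzpicture}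
\caption{The regular decagon $P$, its $3$-diagonals $L_j=P_jP_{j+3}$ (gray), and the inner decagon $Q=T_3(P)$ with vertices $Q_j=L_j\cap L_{j+1}$. The heavy diagonal $L_1$ carries the four points $P_1,Q_0,Q_1,P_4$.}
\label{fig:decagon}
\end{figure}

One family of polygons keeps its convexity for a simple reason.

\begin{theorem}[quoted in \cite{Schwartz}]\label{thm:poncelet}
If $P$ is Poncelet, then $T_k(P)$ and $P$ are projectively equivalent. In particular, if $P$ is convex Poncelet, then $T_k^i(P)$ is convex for all $i\in\mathbb Z$.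
\end{theorem}

We use this statement only in the proof of Theorem~\ref{thm:C}, and only in its weakest reading: $T_k(P)$ is a projective image of $P$ after a dihedral relabeling of the vertices. The following conjecture from \cite{Schwartz} says that there are no other convex orbits.

\begin{quote}
\textbf{Pentagram Rigidity Conjecture.} Let $P$ be a convex $n$-gon. Then $P$ is convex Poncelet if and only if $T_k^i(P)$ is convex for all $i\in\mathbb Z$.
\end{quote}

A first test is to look near the regular $n$-gon $P^*$. The map $T_k$ commutes with projective transformations, and convexity is a projective notion, so the question lives on the space of projective classes of $n$-gons, of dimension $2n-8$. The class of $P^*$ is a fixed point, because $T_k(P^*)$ is a rotated and scaled copy of $P^*$. The Poncelet classes near it fill at most three of the $2n-8$ dimensions (Lemma~\ref{lem:thin}). Put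
\[
\varepsilon=\frac{\pi}{n},\qquad \kappa=\frac{k\pi}{n}.
\]
For even $n$, slide the vertices of $P^*$ alternately forward and backward along the circumcircle. To first order $T_k$ multiplies the size of this perturbation by $\tan\kappa/\tan\varepsilon>1$, and it multiplies the size of the perturbation that moves the vertices alternately in and out by the reciprocal factor (Proposition~\ref{prop:types}). The first perturbation grows in forward time, the second in backward time. If every direction transverse to the Poncelet classes is of this kind, then only Poncelet classes can stay near the regular one forever. This is what happens for $(7,3)$, $(8,3)$ and $(9,4)$, which are all the admissible pairs with $n\le9$, and one might guess that it always happens. It already fails for the next pair, $(10,3)$.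

To state the results, decompose a perturbation of $P^*$ into Fourier modes, indexed by $m\in\mathbb Z/n$. The modes $0,\pm1,\pm2$ account for the projective transformations and for the Poncelet directions; the others have $3\le|m|\le n/2$. Let
\[
\tau=\frac{\sin(\kappa-\varepsilon)}{\sin(\kappa+\varepsilon)}\in(0,1),
\]
and for an integer $m$ let
\[
\Delta_m^-=\sin^2\tfrac{m(\kappa-\varepsilon)}2-\tau^2\sin^2\tfrac{m(\kappa+\varepsilon)}2,\qquad
\Delta_m^+=\cos^2\tfrac{m(\kappa-\varepsilon)}2-\tau^2\cos^2\tfrac{m(\kappa+\varepsilon)}2 .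
\]
Since $\Delta_m^-+\Delta_m^+=1-\tau^2>0$, at most one of the two numbers is $\le0$.

\begin{definition}\label{def:types}
The integer $m$ is \emph{elliptic} if $\Delta_m^->0$ and $\Delta_m^+>0$, \emph{hyperbolic} if one of them is negative, and \emph{parabolic} if one of them is zero.
\end{definition}

The linearized map acts on the $m$-th mode by a matrix in $SL_2(\mathbb R)$, up to a phase, and Definition~\ref{def:types} records whether the trace of that matrix has absolute value less than, greater than, or equal to $2$ (Proposition~\ref{prop:types}).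

\begin{theorem}\label{thm:A}
Let $n\ge7$, $2<k<n/2$, $\gcd(n,k)=1$. Suppose that for some divisor $d\ge1$ of $n$, among the integers $m$ with $d\mid m$ and $3\le m\le n/2$, none is parabolic and at least one is elliptic. Then there are convex, non-Poncelet $n$-gons, arbitrarily close to the regular one, whose entire $k$-diagonal orbit is convex. So the conjecture is false for $(n,k)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $(n,k)$ be as above.
\begin{enumerate}
\item The integer $m=3$ is elliptic if and only if $\cos\frac{\pi}{n}-\cos\frac{k\pi}{n}<\frac12$; in particular it is elliptic whenever $k<n/3$. If $n$ is even, $m=n/2$ is hyperbolic.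
\item If $n\ge7$ is prime, no $m\in[3,n/2]$ is parabolic.
\item If $4\mid n$, $n\ge16$, $3\nmid n$ and $k=3$, then $m=n/4$ is elliptic.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:fails}
The conjecture fails for every prime $n$ with $\cos\frac\pi n-\cos\frac{k\pi}n<\frac12$ (in particular for all primes $n\ge11$ and $3\le k<n/3$), for $(n,3)$ with $4\mid n$, $n\ge16$, $3\nmid n$, for $(10,3)$, and for $(15,4)$.
\end{corollary}

The mode $m=3$ has a wavelength of $n/3$ vertices, so part~(1) of Theorem~\ref{thm:B} says that it is elliptic as soon as its wavelength exceeds the span $k$ of a diagonal. In the opposite situation there is a local converse.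

\begin{theorem}\label{thm:C}
If every $m\in[3,n/2]$ is hyperbolic, there is a neighborhood of the projective class of the regular $n$-gon such that every class whose whole $T_k$-orbit stays in it is convex Poncelet. This applies to $(8,3)$ and to $(n,\frac{n-1}2)$ for all odd $n\ge7$.
\end{theorem}

The global conjecture for the individual pairs not covered by Theorem~\ref{thm:A}, for example those in Theorem~\ref{thm:C}, is not settled here.

Sections~\ref{sec:setup} and~\ref{sec:linear} linearize $T_k$ at the regular polygon. Section~\ref{sec:decagon} works out the pair $(10,3)$ and isolates the two tools that the proof needs: an invariant function (Section~\ref{sec:invariant}) and the center manifold theorem (Section~\ref{sec:center}). Sections~\ref{sec:arith} and~\ref{sec:local} prove Theorems~\ref{thm:B} and~\ref{thm:C}.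

\section{Projective classes near the regular polygon}\label{sec:setup}

\subsection*{A slice}
Let $P^*_j=(\cos2\varepsilon j,\sin2\varepsilon j)$, and let $X\subset\mathbb R^{2n}$ be a neighborhood of $P^*$ in the space of labeled $n$-gons in the affine plane, so small that every polygon in $X$ is convex, has no three collinear vertices and has no three concurrent edge lines. The group $PGL_3(\mathbb R)$ acts simply transitively on ordered quadruples of points with no three collinear. Hence, if $P_0,\dots,P_3$ is such a quadruple, there is a unique projective map $\psi_P$ with $\psi_P(P_i)=P^*_i$ for $0\le i\le 3$, and it depends smoothly on $P$. Put $[P]=\psi_PP$. Two labeled polygons are projectively equivalent exactly when $[P]=[P']$, so we call $[P]$ the \emph{class} of $P$. The classes near $y^*=[P^*]=P^*$ form the slice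
\[
Y=\{P\in X:\ P_i=P_i^*\ \text{ for }0\le i\le3\},\qquad \dim Y=2n-8 .
\]
The maps $(\psi,y)\mapsto\psi y$ and $P\mapsto(\psi_P^{-1},[P])$ are smooth and inverse to each other near $(1,y^*)\in PGL_3(\mathbb R)\times Y$ and $P^*\in X$. Therefore the differential of $P\mapsto[P]$ at $P^*$ identifies
\[
T_{y^*}Y=T_{P^*}X/\mathcal O,
\]
where $\mathcal O$ is the tangent space of the projective orbit of $P^*$, of dimension $8$.

The diagonal $L_j$ of $P^*$ has distance $\cos\kappa$ from the origin, and its normal points in the direction $2\varepsilon j+\kappa$. So $T_k(P^*)_j$ has polar angle $2\varepsilon j+\kappa+\varepsilon$ and radius $\cos\kappa/\cos\varepsilon$, that is, $T_k(P^*)=\psi_0P^*$, where $\psi_0$ is the rotation by $\kappa+\varepsilon$ followed by scaling by $\cos\kappa/\cos\varepsilon$. The map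
\[
\Psi=\psi_0^{-1}\circ T_k
\]
fixes $P^*$ and is a smooth local diffeomorphism, by \eqref{eq:inverse}. On classes, $g(y)=[T_k(y)]$ is a smooth local diffeomorphism of $Y$ that fixes $y^*$, with local inverse $g^{-1}(y)=[T_k^{-1}(y)]$. Since $T_k^{\pm1}$ commute with projective maps,
\begin{equation}\label{eq:descend}
[T_k^{\pm1}(P)]=g^{\pm1}([P])
\end{equation}
whenever $[P]$ is near $y^*$. In particular $[\Psi(P)]=g([P])$, so $d\Psi$ preserves $\mathcal O$ and $dg(y^*)$ is the map that $d\Psi(P^*)$ induces on $T_{P^*}X/\mathcal O$. All classes in $Y$ are convex, and convexity is projectively invariant, so \eqref{eq:descend} and induction give the following criterion.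

\begin{lemma}\label{lem:criterion}
If $K\subset Y$ satisfies $g(K)\subset K$ and $g^{-1}(K)\subset K$, then every polygon whose class lies in $K$ has a convex $k$-diagonal orbit.
\end{lemma}

\subsection*{Coordinates and symmetries}
Give $P_j$ the radius $e^{r_j}$ and the polar angle $2\varepsilon j+t_j$. Then $(r_j,t_j)_{j\in\mathbb Z/n}$ are coordinates on $X$ in which $P^*=0$. Two maps are linear in these coordinates:
\[
\sigma:(r_j,t_j)\mapsto(r_{j+1},t_{j+1}),\qquad \iota:(r_j,t_j)\mapsto(r_{-j},-t_{-j}).
\]
The first is the relabeling $P_j\mapsto P_{j+1}$ followed by the rotation by $-2\varepsilon$; the second is the relabeling $P_j\mapsto P_{-j}$ followed by the reflection in the horizontal axis. They generate a dihedral group $\mathcal D$ of order $2n$, which acts on classes near $y^*$ by $y\mapsto[\delta y]$, $\delta\in\mathcal D$. This action fixes $y^*$ and is the action of the dihedral relabelings.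

The map $\Psi$ commutes with $\sigma$, so $d\Psi$ preserves the eigenspaces of $\sigma$. Let $\omega=e^{2i\varepsilon}$, and for $m\in\mathbb Z/n$ let $V_m\subset T_{P^*}X\otimes\mathbb C$ be the space of vectors
\[
r_j=R\,\omega^{mj},\qquad t_j=iS\,\omega^{mj},\qquad (R,S)\in\mathbb C^2 .
\]
Then $\sigma$ acts on $V_m$ as the scalar $\omega^m$, and $T_{P^*}X\otimes\mathbb C=\bigoplus_mV_m$ by Fourier inversion on $\mathbb Z/n$. The factor $i$ in front of $S$ will make all matrices real. Complex conjugation sends the vector $(R,S)\in V_m$ to $(\bar R,-\bar S)\in V_{-m}$.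

\subsection*{The projective directions}
An infinitesimal motion $(\dot x_1,\dot x_2)$ of the point $(\cos\theta,\sin\theta)$ has $r=\dot x_1\cos\theta+\dot x_2\sin\theta$ and $t=\dot x_2\cos\theta-\dot x_1\sin\theta$. With $\theta=2\varepsilon j$ we obtain the following vectors $(r,t)$ in $\mathcal O$.
\begin{itemize}
\item Scaling and rotation give $(1,0)$ and $(0,1)$, which span $V_0$.
\item The translations give $(\cos\theta,-\sin\theta)$ and $(\sin\theta,\cos\theta)$. The maps $x\mapsto x/(1-sx_1)$ and $x\mapsto x/(1-sx_2)$ give $(\cos\theta,0)$ and $(\sin\theta,0)$. These four vectors are independent and span $V_1\oplus V_{-1}$.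
\item The traceless symmetric linear fields $(x_1,-x_2)$ and $(x_2,x_1)$ give $u=(\cos2\theta,-\sin2\theta)$ and $u'=(\sin2\theta,\cos2\theta)$. Now $u+iu'=(\omega^{2j},i\omega^{2j})$ and $u-iu'=(\omega^{-2j},-i\omega^{-2j})$, so these span the lines $\ell_2=\mathbb C(1,1)\subset V_2$ and $\ell_{-2}=\mathbb C(1,-1)\subset V_{-2}$.
\end{itemize}
The residues $0,\pm1,\pm2$ are distinct modulo $n$, so the total dimension is $2+4+2=8$ and we have found all of $\mathcal O\otimes\mathbb C$. Hence
\begin{equation}\label{eq:decomp}
T_{y^*}Y\otimes\mathbb C=V_2/\ell_2\oplus V_{-2}/\ell_{-2}\oplus\bigoplus_{3\le|m|\le n/2}V_m ,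
\end{equation}
where for even $n$ the indices $\pm n/2$ coincide. For $m\ne 0,n/2$ the real vectors in $V_m\oplus V_{-m}$ form a space of real dimension $4$; the real vectors in $V_2/\ell_2\oplus V_{-2}/\ell_{-2}$ form a plane.

\section{The linearization}\label{sec:linear}

The map $T_k$ is a composition of two steps, from points to lines and from lines to points. Both are governed by one incidence relation: the point with radius $\varrho$ and angle $\theta$ lies on the line with distance $p$ from the origin and normal direction $\varphi$ if and only if $\varrho\cos(\theta-\varphi)=p$. Each step contributes one $2\times2$ matrix.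

\begin{proposition}\label{prop:linear}
Let $m$ be an integer, $\mu=m\varepsilon$, $\nu=m\kappa$. In the coordinates $(R,S)$, the map $d\Psi(P^*)$ acts on $V_m$ as $e^{im(\kappa+\varepsilon)}M_m$, where
\[
M_m=\begin{pmatrix}\cos \mu&-\tan\varepsilon\sin \mu\\ \cot\varepsilon\sin \mu&\cos \mu\end{pmatrix}
\begin{pmatrix}\cos \nu&\tan\kappa\sin \nu\\-\cot\kappa\sin \nu&\cos \nu\end{pmatrix}\in SL_2(\mathbb R).
\]
\end{proposition}

\begin{proof}
Let $L_j$ have distance $\cos\kappa\,e^{s_j}$ and normal direction $2\varepsilon j+\kappa+\varphi_j$. Incidence with $P_j$ and $P_{j+k}$ reads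
\[
e^{r_j}\cos(\kappa+\varphi_j-t_j)=\cos\kappa\,e^{s_j}=e^{r_{j+k}}\cos(\kappa+t_{j+k}-\varphi_j).
\]
Taking logarithms and keeping first-order terms, we get $r_j+\tan\kappa\,(t_j-\varphi_j)=s_j$ and $r_{j+k}-\tan\kappa\,(t_{j+k}-\varphi_j)=s_j$. The sum and the difference of these equations give
\[
s_j=\tfrac12(r_j+r_{j+k})+\tfrac{\tan\kappa}2(t_j-t_{j+k}),\qquad
\varphi_j=\tfrac12(t_j+t_{j+k})+\tfrac{\cot\kappa}2(r_j-r_{j+k}).
\]
Let $Q_j$ have radius $\frac{\cos\kappa}{\cos\varepsilon}e^{r_j'}$ and angle $2\varepsilon j+\kappa+\varepsilon+t_j'$, so that $(r',t')$ are the coordinates of $\Psi(P)$. Incidence with $L_j$ and $L_{j+1}$ reads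
\[
e^{r_j'}\cos(\varepsilon+t_j'-\varphi_j)=\cos\varepsilon\,e^{s_j},\qquad e^{r_j'}\cos(\varepsilon+\varphi_{j+1}-t_j')=\cos\varepsilon\,e^{s_{j+1}},
\]
to first order $r'_j-\tan\varepsilon\,(t_j'-\varphi_j)=s_j$ and $r_j'+\tan\varepsilon\,(t'_j-\varphi_{j+1})=s_{j+1}$. Hence
\[
r_j'=\tfrac12(s_j+s_{j+1})-\tfrac{\tan\varepsilon}2(\varphi_j-\varphi_{j+1}),\qquad
t'_j=\tfrac12(\varphi_j+\varphi_{j+1})-\tfrac{\cot\varepsilon}{2}(s_j-s_{j+1}).
\]
On $V_m$ the shift $j\mapsto j+k$ is multiplication by $e^{2i\nu}$ and the shift $j\mapsto j+1$ is multiplication by $e^{2i\mu}$. Using $\frac12(1+e^{2ix})=e^{ix}\cos x$ and $\frac12(1-e^{2ix})=-ie^{ix}\sin x$, the first step gives $s_j=e^{i\nu}\tilde R\,\omega^{mj}$ and $\varphi_j=ie^{i\nu}\tilde S\,\omega^{mj}$ with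
\[
\tilde R=R\cos \nu+S\tan\kappa\sin \nu,\qquad \tilde S=-R\cot\kappa\sin \nu+S\cos \nu ,
\]
and the second step gives
\[
r'_j=e^{i(\mu+\nu)}(\tilde R\cos \mu-\tilde S\tan\varepsilon\sin \mu)\,\omega^{mj},\qquad
t'_j=ie^{i(\mu+\nu)}(\tilde R\cot\varepsilon\sin \mu+\tilde S\cos \mu)\,\omega^{mj}.
\]
Each of the two matrices has determinant $\cos^2+\sin^2=1$.
\end{proof}

Each factor of $M_m$ is a rotation conjugated by a diagonal matrix, but the two diagonal matrices differ, and the product can be hyperbolic. The mismatch is measured by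
\[
\eta=\frac{\tan\varepsilon}{\tan\kappa},\qquad h=\tfrac12(\eta+\eta^{-1}).
\]
Since $\varepsilon<\kappa<\pi/2$ (here $k<n/2$ is used), we have $0<\eta<1$ and $h>1$. From
\begin{equation}\label{eq:eta}
\sin(\kappa\pm\varepsilon)=\sin\kappa\cos\varepsilon\,(1\pm\eta)
\end{equation}
we get $\tau=\frac{1-\eta}{1+\eta}\in(0,1)$. Then $1+\tau^2=\frac{2(1+\eta^2)}{(1+\eta)^2}$ and $1-\tau^2=\frac{4\eta}{(1+\eta)^2}$, so
\begin{equation}\label{eq:h}
h=\frac{1+\tau^2}{1-\tau^2},\qquad h+1=\frac2{1-\tau^2},\qquad h-1=\frac{2\tau^2}{1-\tau^2}.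
\end{equation}
Write $M_m=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ and put $p=\sin\nu\cos\mu$, $q=\cos\nu\sin\mu$. Multiplying out,
\begin{equation}\label{eq:entries}
\begin{aligned}
\alpha&=\cos\mu\cos\nu+\eta\sin\mu\sin\nu, &\qquad \beta&=p\tan\kappa-q\tan\varepsilon=\tan\kappa\,(p-\eta q),\\
\delta&=\cos\mu\cos\nu+\eta^{-1}\sin\mu\sin\nu, &\qquad \gamma&=q\cot\varepsilon-p\cot\kappa=\cot\varepsilon\,(q-\eta p),
\end{aligned}
\end{equation}
and the half trace is
\begin{equation}\label{eq:f}
f_m=\tfrac12\operatorname{tr}M_m=\cos\mu\cos\nu+h\sin\mu\sin\nu .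
\end{equation}

\begin{proposition}\label{prop:types}
\begin{enumerate}
\item We have $1-f_m=\dfrac{2\Delta_m^-}{1-\tau^2}$ and $1+f_m=\dfrac{2\Delta_m^+}{1-\tau^2}$. So $m$ is elliptic, hyperbolic or parabolic according as $|f_m|<1$, $|f_m|>1$ or $|f_m|=1$.
\item We have $f_{-m}=f_m$ and $f_{m-n}=(-1)^{k+1}f_m$. So the type of $m$ depends only on $\pm m$ modulo $n$.
\item On $V_{\pm m}$ all eigenvalues of $d\Psi$ have modulus $1$ if $m$ is elliptic or parabolic, and none has modulus $1$ if $m$ is hyperbolic. On $V_{\pm2}/\ell_{\pm2}$ the eigenvalue has modulus $1$.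
\item If $n$ is even, then $M_{n/2}=\pm\operatorname{diag}(\eta,\eta^{-1})$, and $m=n/2$ is hyperbolic.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Put $x_\pm=\frac{\nu\pm\mu}2=\frac{m(\kappa\pm\varepsilon)}2$. From $2\cos\mu\cos\nu=\cos2x_-+\cos2x_+$ and $2\sin\mu\sin\nu=\cos2x_--\cos2x_+$ we obtain
\begin{align*}
\cos\mu\cos\nu&=1-\sin^2x_+-\sin^2x_-=\cos^2x_++\cos^2x_--1,\\
\sin\mu\sin\nu&=\sin^2x_+-\sin^2x_-=\cos^2x_--\cos^2x_+ .
\end{align*}
Hence $1-f_m=(h+1)\sin^2x_--(h-1)\sin^2x_+$ and $1+f_m=(h+1)\cos^2x_--(h-1)\cos^2x_+$. Now use \eqref{eq:h}.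

(2) Both products in \eqref{eq:f} are even in $m$. Replacing $m$ by $m-n$ replaces $(\mu,\nu)$ by $(\mu-\pi,\nu-k\pi)$ and multiplies both products by $(-1)^{k+1}$.

(3) The eigenvalues of $M_m$ are the roots of $x^2-2f_mx+1$. They have modulus $1$ if $|f_m|\le1$, and they are real, reciprocal and different from $\pm1$ if $|f_m|>1$. The phase $e^{im(\kappa+\varepsilon)}$ does not change moduli. For $m=\pm2$ the definition of $\tau$ gives $\Delta_m^-=0$, so $f_m=1$. The line $\ell_{\pm2}=V_{\pm2}\cap(\mathcal O\otimes\mathbb C)$ is invariant, and the eigenvalue on the quotient is one of the eigenvalues on $V_{\pm2}$.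

(4) If $n$ is even, then $k$ is odd because $\gcd(n,k)=1$. For $m=n/2$ we have $\mu=\pi/2$ and $\nu=k\pi/2$, so $\cos\mu=\cos\nu=0$, $\sin\mu=1$, $\sin\nu=\pm1$. Then \eqref{eq:entries} gives the matrix, and $|f_m|=h>1$.
\end{proof}

Part (4) contains the two alternating perturbations of the introduction: $r_j=(-1)^jR$ is contracted by $\eta$ and $t_j=(-1)^j iS$ is expanded by $\eta^{-1}$. Coprimality matters here: for $n$ and $k$ both even, $\cos\mu=\sin\nu=0$ would give $f_{n/2}=0$.

\section{The octagon and the decagon}\label{sec:decagon}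

\begin{example}[$(n,k)=(8,3)$]\label{ex:octagon}
Here $\varepsilon=22.5^\circ$, $\kappa=67.5^\circ$, $\tau=\sin45^\circ/\sin90^\circ$, so $\tau^2=\frac12$ and $h=3$. For $m=3$ we have $\mu=67.5^\circ$, $\nu=202.5^\circ$, and both products in \eqref{eq:f} equal $-\sin22.5^\circ\cos22.5^\circ=-\frac{\sqrt2}4$. So $f_3=-\frac{\sqrt2}{4}(1+3)=-\sqrt2$, and $f_4=-h=-3$. Both modes are hyperbolic.
\end{example}

\begin{example}[$(n,k)=(10,3)$]\label{ex:decagon}
Here $\varepsilon=18^\circ$ and $\kappa=54^\circ$. Recall $\cos36^\circ=\frac{\sqrt5+1}4$ and $\cos72^\circ=\frac{\sqrt5-1}4$, whence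
\[
\cos36^\circ\cos72^\circ=\tfrac14,\qquad \sin36^\circ\sin72^\circ=\tfrac12(\cos36^\circ-\cos108^\circ)=\tfrac{\sqrt5}4 .
\]
We have $\tau=\frac{\sin36^\circ}{\sin72^\circ}=\frac1{2\cos36^\circ}=\frac{\sqrt5-1}2$, so $\eta=\frac{1-\tau}{1+\tau}=\sqrt5-2$, $\eta^{-1}=\sqrt5+2$ and $h=\sqrt5$.
\begin{itemize}
\item $m=3$: $\mu=54^\circ$, $\nu=162^\circ$, $\cos\mu\cos\nu=-\frac{\sqrt5}4$, $\sin\mu\sin\nu=\frac14$, so $f_3=0$.
\item $m=4$: $\mu=72^\circ$, $\nu=216^\circ$, $\cos\mu\cos\nu=-\frac14$, $\sin\mu\sin\nu=-\frac{\sqrt5}4$, so $f_4=-\frac32$.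
\item $m=5$: $f_5=h\sin90^\circ\sin270^\circ=-\sqrt5$.
\end{itemize}
So $m=3$ is elliptic and $m=4,5$ are hyperbolic. For $m=3$, formulas \eqref{eq:entries} give $\alpha=-\frac{\sqrt5}4+\frac{\sqrt5-2}4=-\frac12$, $\delta=\frac12$, and
\[
\beta=\sin18^\circ\cos54^\circ\tan54^\circ+\cos18^\circ\sin54^\circ\tan18^\circ=2\sin18^\circ\sin54^\circ=\tfrac12 .
\]
The determinant is $1$, so $\gamma=-\frac52$, and
\[
M_3=\frac12\begin{pmatrix}-1&1\\-5&1\end{pmatrix},\qquad M_3^2=-I .
\]
The phase $e^{3i(\kappa+\varepsilon)}$ is the rotation by $216^\circ$, a fifth root of unity, so the twentieth power of $d\Psi$ is the identity on $V_{\pm3}$. The matrix $M_3$ preserves the positive definite form $5R^2-2RS+S^2=4R^2+(S-R)^2$, since $M_3$ sends $(R,S-R)$ to $\bigl(\frac{S-R}2,-2R\bigr)$.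
\end{example}

For the decagon, the $12$-dimensional space $T_{y^*}Y$ thus splits into a $6$-dimensional hyperbolic part (modes $\pm4$ and $5$) and a $6$-dimensional center part (modes $\pm2$ and $\pm3$), on which the linearized orbits are bounded. Poncelet classes can account for at most three dimensions, so we would be done if the bounded linear orbits survived as nonlinear orbits. There are two obstacles.

First, eigenvalues of modulus $1$ do not decide nonlinear stability: the map $z\mapsto e^{i\theta}z(1+|z|^2)$ of $\mathbb C$ linearizes to a rotation, and every nonzero orbit escapes. The remedy is a function $\Phi$ with $\Phi\circ g=\Phi$ and a critical point at $y^*$ whose Hessian is definite on the center part. On $V_3$ that Hessian has to be a multiple of the form found above; the point is that the multiple is nonzero and has the same sign for all center modes.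

Second, no invariant function can have a nondegenerate extremum at $y^*$ in all of $Y$. If $dg\,v=\lambda v$ with real $\lambda\ne\pm1$, an invariant quadratic form satisfies $H(v,v)=\lambda^2H(v,v)$, so $H(v,v)=0$. The remedy is to restrict $g$ to an invariant manifold tangent to the center part. There $\Phi$ has a strict maximum at $y^*$, and its superlevel sets trap orbits in both time directions.

\section{An invariant function}\label{sec:invariant}

\subsection*{Definition and invariance}
Each diagonal $L_{j+1}$ carries four distinguished points $P_{j+1},Q_j,Q_{j+1},P_{j+k+1}$ (Figure~\ref{fig:decagon}), and their cross ratio is a projective invariant of $P$. The invariant function is the product of these $n$ cross ratios. We write it with determinants. Let $v_j\in\mathbb R^3$ be lifts of the $P_j$, let $|i,j,l|=\det(v_i,v_j,v_l)$, and put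
\begin{gather*}
a_j=|j{+}1,j{+}k,j{+}k{+}1|,\qquad b_j=|j,j{+}k,j{+}k{+}1|,\\
c_j=|j,j{+}1,j{+}k{+}1|,\qquad d_j=|j,j{+}1,j{+}k|,\\
F(P)=\prod_{j\in\mathbb Z/n}\frac{a_jd_j}{b_jc_j}.
\end{gather*}
Each $v_i$ occurs six times in the numerator and six times in the denominator, so $F$ does not depend on the lifts; a linear map of $\mathbb R^3$ multiplies all brackets by the same number, so $F$ is projectively invariant. For $P\in X$ and lifts $(x_1,x_2,1)$, each bracket is twice the area of a counterclockwise triangle, hence positive. Let $\Phi=\log F$.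

Four vectors in $\mathbb R^3$ satisfy the linear relation given by Cramer's rule, here
\begin{equation}\label{eq:cramer}
a_jv_j-b_jv_{j+1}+c_jv_{j+k}-d_jv_{j+k+1}=0 .
\end{equation}
Therefore the nonzero vector
\begin{equation}\label{eq:W}
w_j=a_jv_j+c_jv_{j+k}=b_jv_{j+1}+d_jv_{j+k+1}
\end{equation}
represents a point of both $L_j$ and $L_{j+1}$: it is a lift of $Q_j$. In the basis $v_{j+1},v_{j+k+1}$ the points $Q_j$ and $Q_{j+1}$ of $L_{j+1}$ have coordinates $(b_j,d_j)$ and $(a_{j+1},c_{j+1})$, so $\frac{a_{j+1}d_j}{b_jc_{j+1}}$ is the cross ratio mentioned above, and $F$ is the product of these numbers.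

\begin{lemma}\label{lem:invariant}
$F(T_k(P))=F(P)$ for $P$ near $P^*$.
\end{lemma}

\begin{proof}
The factor of $F(Q)$ with index $j$ can be read off from the linear relation among $w_j,w_{j+1},w_{j+k},w_{j+k+1}$. By \eqref{eq:inverse}, the point $P_{j+k+1}$ lies on $Q_jQ_{j+1}$ and on $Q_{j+k}Q_{j+k+1}$, and we find the relation by writing $v_{j+k+1}$ in these two ways. Let $e_j=a_{j+1}d_j-b_jc_{j+1}$. From $w_j=b_jv_{j+1}+d_jv_{j+k+1}$ and $w_{j+1}=a_{j+1}v_{j+1}+c_{j+1}v_{j+k+1}$,
\[
a_{j+1}w_j-b_jw_{j+1}=e_jv_{j+k+1}.
\]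
From $w_{j+k}=b_{j+k}v_{j+k+1}+d_{j+k}v_{j+2k+1}$ and $w_{j+k+1}=a_{j+k+1}v_{j+k+1}+c_{j+k+1}v_{j+2k+1}$,
\[
c_{j+k+1}w_{j+k}-d_{j+k}w_{j+k+1}=-e_{j+k}v_{j+k+1}.
\]
Eliminating $v_{j+k+1}$,
\[
e_{j+k}a_{j+1}w_j-e_{j+k}b_jw_{j+1}+e_jc_{j+k+1}w_{j+k}-e_jd_{j+k}w_{j+k+1}=0 .
\]
For $P$ near $P^*$ the polygon $Q$ is close to a regular one, so any three of these four vectors are independent. Hence $e_j\ne0$ for all $j$ (because $w_j,w_{j+1}$ are independent and $a_{j+1}\ne0$), and the linear relation among the four vectors is unique up to scale. Comparing with \eqref{eq:cramer} for $Q$, whose brackets we denote by $\tilde a_j,\tilde b_j,\tilde c_j,\tilde d_j$, we get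
\[
\frac{\tilde a_j\tilde d_j}{\tilde b_j\tilde c_j}=\frac{e_{j+k}a_{j+1}\cdot e_jd_{j+k}}{e_{j+k}b_j\cdot e_jc_{j+k+1}}=\frac{a_{j+1}d_{j+k}}{b_jc_{j+k+1}} .
\]
The product over $j\in\mathbb Z/n$ is $F(P)$.
\end{proof}

The function $\Phi$ is invariant under $\Psi$, by Lemma~\ref{lem:invariant} and projective invariance, and under $\sigma$, which shifts the index $j$. It is also invariant under $\iota$: with $j'=-j-k-1$, the map $\iota$ turns $a_j,b_j,c_j,d_j$ into $d_{j'},c_{j'},b_{j'},a_{j'}$. For instance $a_j$ becomes $-|{-j-1},{-j-k},{-j-k-1}|=|j',j'{+}1,j'{+}k|=d_{j'}$, where the first sign comes from the reflection and is canceled by reversing the order of the three columns.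

\subsection*{The Hessian at the regular polygon}
The linear form $d\Phi(P^*)$ is $\sigma$-invariant, so it vanishes on $V_m$ for $m\ne0$, where $\sigma$ acts by $\omega^m\ne1$. It vanishes on $V_0\subset\mathcal O\otimes\mathbb C$ by projective invariance. So $P^*$ is a critical point of $\Phi$. At a critical point the Hessian $H$ is a symmetric bilinear form that does not depend on the coordinates, and if a local diffeomorphism $\Lambda$ fixes the point and preserves the function, then $H(d\Lambda\,u,d\Lambda\,u')=H(u,u')$. We extend $H$ complex bilinearly.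

If $\xi$ is the vector field on $X$ of a one-parameter group of projective maps, then $d\Phi(\xi)=0$ identically. Differentiating at $P^*$ in a direction $u$, and using $d\Phi(P^*)=0$, gives $H(u,\xi(P^*))=0$. So $H$ vanishes when one argument is in $\mathcal O$ and descends to $T_{y^*}Y$, where it is the Hessian of $\Phi|_Y$. Invariance under $\sigma$ gives $H(u,u')=\omega^{m+m'}H(u,u')$ for $u\in V_m$, $u'\in V_{m'}$, so $H(V_m,V_{m'})=0$ unless $m+m'=0$ in $\mathbb Z/n$. For a real vector $u=\sum u_m$ we have $u_{-m}=\overline{u_m}$, hence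
\begin{equation}\label{eq:Hsum}
H(u,u)=\sum_mH_m(u_m),\qquad H_m(w)=H(w,\bar w),
\end{equation}
where $H_m$ is a Hermitian form on $V_m$.

A direct computation of $H_m$ would require the second-order expansion of all four brackets in both $r$ and $t$. We avoid it: the invariance under $\iota$ and $\Psi$ determines $H_m$ up to a scalar when $m$ is elliptic, and the scalar comes from inscribed polygons, for which $F$ is explicit.

\begin{lemma}\label{lem:hessian}
Let $m$ be an integer.
\begin{enumerate}
\item The matrix of $H_m$ in the coordinates $(R,S)$ is real symmetric.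
\item $M_m^TH_mM_m=H_m$.
\item $\displaystyle H_m(0,1)=-2n\left[\frac{\sin^2 m(\kappa-\varepsilon)}{\sin^2(\kappa-\varepsilon)}-\frac{\sin^2m(\kappa+\varepsilon)}{\sin^2(\kappa+\varepsilon)}\right].$
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $w=(R,S)\in V_m$. Then $\iota w=(R,-S)\in V_{-m}$, so $\overline{\iota w}=\iota\bar w=(\bar R,\bar S)\in V_m$. Hence $H_m(\bar R,\bar S)=H(\iota\bar w,\iota w)=H(\bar w,w)=H_m(R,S)$. Write $H_m(R,S)=c_1|R|^2+2\operatorname{Re}(cR\bar S)+c_2|S|^2$ with $c_1,c_2$ real. Invariance under conjugation, applied to $(R,S)=(i,1)$, gives $\operatorname{Re}(ic)=\operatorname{Re}(-ic)$, so $c$ is real.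

(2) The map $d\Psi$ is real and preserves $H$, so $H_m(d\Psi\,w)=H(d\Psi\,w,d\Psi\,\bar w)=H_m(w)$. A Hermitian form does not see the phase $e^{im(\kappa+\varepsilon)}$, and $M_m$ is real.

(3) Consider polygons with $r=0$, inscribed in the unit circle at angles $\theta_j=2\varepsilon j+t_j$, and let $s_{i,l}=\sin\frac{\theta_l-\theta_i}2$. For $i<l<l'<i+n$ the chords from $P_i$ to $P_l$ and $P_{l'}$ have lengths $2s_{i,l}$ and $2s_{i,l'}$ and enclose the angle $\frac{\theta_{l'}-\theta_l}2$, so $|i,l,l'|=4s_{i,l}s_{l,l'}s_{i,l'}$. In $a_jd_j/b_jc_j$ the factors $s_{j,j+1}$, $s_{j,j+k}$, $s_{j+1,j+k+1}$, $s_{j+k,j+k+1}$ occur once above and once below, which leaves $s_{j+1,j+k}^2/s_{j,j+k+1}^2$. Thus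
\[
\Phi=2\sum_j\Big[\log\sin\tfrac{\theta_{j+k-1}-\theta_j}2-\log\sin\tfrac{\theta_{j+k+1}-\theta_j}2\Big]\qquad(r=0).
\]
Since $(\log\sin\frac x2)''=-\frac1{4\sin^2(x/2)}$, a complex direction $w$ with $r=0$ has
\[
H(w,\bar w)=2\sum_j\Big[-\frac{|t_{j+k-1}-t_j|^2}{4\sin^2(\kappa-\varepsilon)}+\frac{|t_{j+k+1}-t_j|^2}{4\sin^2(\kappa+\varepsilon)}\Big].
\]
For $t_j=i\omega^{mj}$ we have $|t_{j+l}-t_j|^2=|\omega^{ml}-1|^2=4\sin^2(ml\varepsilon)$, and $(k\mp1)\varepsilon=\kappa\mp\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:definite}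
If $m$ is elliptic, $H_m$ is negative definite on $V_m$. The form $H_{\pm2}$ is negative definite on $V_{\pm2}/\ell_{\pm2}$.
\end{lemma}

\begin{proof}
Let $m$ be elliptic. A real matrix of determinant $1$ with $|\operatorname{tr}|<2$ is conjugate by a real matrix to a rotation by an angle $\vartheta\notin\pi\mathbb Z$. A real symmetric $2\times2$ matrix is a multiple of the identity plus a traceless one, and the rotation by $\vartheta$ acts on the plane of traceless ones as a rotation by $\pm2\vartheta$, which fixes only $0$. So the invariant forms are the multiples of one definite form. By parts (1) and (2) of Lemma~\ref{lem:hessian}, $H_m$ is such a multiple, and it suffices to show $H_m(0,1)<0$.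

Since $\alpha\delta-\beta\gamma=1$, we have $0>f_m^2-1=\bigl(\frac{\alpha-\delta}2\bigr)^2+\beta\gamma$, so $\beta\gamma<0$. Now $\sin m(\kappa\mp\varepsilon)=\sin(\nu\mp\mu)=p\mp q$. By \eqref{eq:eta}, the bracket in Lemma~\ref{lem:hessian}(3), multiplied by the positive number $(1-\eta^2)^2\sin^2\kappa\cos^2\varepsilon$, equals
\[
(p-q)^2(1+\eta)^2-(p+q)^2(1-\eta)^2=4(\eta p-q)(p-\eta q)=-4\eta\beta\gamma>0,
\]
where we factored a difference of squares and used \eqref{eq:entries}. So $H_m(0,1)<0$.

For $m=\pm2$ the bracket is $4\cos^2(\kappa-\varepsilon)-4\cos^2(\kappa+\varepsilon)=4\sin2\kappa\sin2\varepsilon>0$, and $(0,1)$ spans the line $V_{\pm2}/\ell_{\pm2}$.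
\end{proof}

\begin{example}[the decagon, continued]
For $(n,k)=(10,3)$ and $m=3$ the bracket is $\frac{\sin^2108^\circ}{\sin^236^\circ}-\frac{\sin^2216^\circ}{\sin^272^\circ}=\tau^{-2}-\tau^2=\sqrt5$. With the form of Example~\ref{ex:decagon} this gives $H_3(R,S)=-20\sqrt5\,\bigl(4|R|^2+|S-R|^2\bigr)$.
\end{example}

\begin{remark}\label{rem:parabolic}
Lemma~\ref{lem:definite} has no analogue for parabolic $m$ with $M_m\ne\pm I$. There are then independent real vectors $v,w$ with $M_mv=\pm v$ and $M_mw=\pm w+v$, and invariance of the bilinear form on the pair $(w,v)$ forces $H_m(v)=0$. Such a mode belongs to the center part by Proposition~\ref{prop:types}(3), but $H$ is not definite on it. This is why Theorem~\ref{thm:A} excludes parabolic modes.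
\end{remark}

\section{The center manifold and the proof of Theorem~\ref{thm:A}}\label{sec:center}

\subsection*{Symmetric classes}
The divisor $d$ lets us discard unwanted modes by passing to classes with a cyclic symmetry. Let $d\mid n$, let $\sigma_d(y)=[\sigma^{n/d}y]$ be the relabeling $P_j\mapsto P_{j+n/d}$ on classes, and let $Y_d$ be its fixed set near $y^*$; for $d=1$ this is all of $Y$. The map $\sigma_d$ fixes $y^*$, satisfies $\sigma_d^d=\mathrm{id}$, and commutes with $g^{\pm1}$, so $g^{\pm1}$ map points of $Y_d$ near $y^*$ into $Y_d$. To see that $Y_d$ is a submanifold, take a chart identifying $Y$ near $y^*$ with $T_{y^*}Y$ near $0$, with differential the identity, let $\Lambda=d\sigma_d(0)$, and average: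
\[
b(x)=\frac1d\sum_{i=0}^{d-1}\Lambda^{-i}\sigma_d^i(x).
\]
Then $db(0)=I$, and $b\circ\sigma_d=\Lambda\circ b$ because $\Lambda^d=I$ and $\sigma_d^d=\mathrm{id}$. So $b$ is a chart in which $\sigma_d$ is linear and $Y_d$ is an open piece of the subspace $\ker(\Lambda-I)$. We use this chart from now on. Since $\Lambda$ acts on $V_m$ by $\omega^{mn/d}=e^{2\pi im/d}$, the space $T_{y^*}Y_d\otimes\mathbb C$ is the part of \eqref{eq:decomp} with $d\mid m$.

Assume that no $m$ with $d\mid m$ and $3\le m\le n/2$ is parabolic. By Proposition~\ref{prop:types}, $T_{y^*}Y_d=E^c\oplus E^h$, where $E^c\otimes\mathbb C$ is the sum of the $V_{\pm m}$ with $d\mid m$, $3\le m\le n/2$ and $m$ elliptic, together with $V_2/\ell_2\oplus V_{-2}/\ell_{-2}$ if $d\mid2$, and $E^h\otimes\mathbb C$ is the sum of the $V_{\pm m}$ with $d\mid m$, $3\le m\le n/2$ and $m$ hyperbolic. Both are invariant under $dg(0)$. We write $x=(x^c,x^h)$.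

\subsection*{The center manifold theorem}
We use the theorem in the following form; see, for example, \cite[\S5A]{HPS}.

\begin{theorem}\label{thm:cm}
Let $g$ be a smooth local diffeomorphism of $\mathbb R^N=E^c\oplus E^h$ at the fixed point $0$, where $dg(0)$ preserves the splitting, has only eigenvalues of modulus $1$ on $E^c$ and none of modulus $1$ on $E^h$. Then there are a neighborhood $U$ of $0$ and a $C^1$ diffeomorphism $\hat g$ of $\mathbb R^N$ with $\hat g=g$ on $U$ (obtained by cutting off the nonlinear part of $g$) such that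
\[
W=\Bigl\{x:\ \sup_{i\in\mathbb Z}\,|(\hat g^i(x))^h|<\infty\Bigr\}
\]
is the graph of a $C^1$ map $\xi:E^c\to E^h$ with $\xi(0)=0$ and $d\xi(0)=0$.
\end{theorem}

The condition that defines $W$ is unchanged by a shift of $i$, so $\hat g(W)=W$. Apply the theorem to $g|_{Y_d}$, and let $O\subset U$ be a bounded open neighborhood of $0$ on which $g$ and $g^{-1}$ are defined and injective. The manifold $W$ is defined through $\hat g$, but two of its properties concern $g$ alone.
\begin{itemize}
\item[(W1)] If $x\in W\cap O$ and $g^{\pm1}(x)\in O$, then $g^{\pm1}(x)\in W$. Indeed $g(x)=\hat g(x)$; and if $g^{-1}(x)\in O$, then $\hat g(g^{-1}(x))=g(g^{-1}(x))=x$, so $g^{-1}(x)=\hat g^{-1}(x)$.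
\item[(W2)] If $g^i(x)\in O$ for all $i\in\mathbb Z$, then $x\in W$. Indeed $\hat g^i(x)=g^i(x)$ for all $i$ by the same argument, and this sequence is bounded.
\end{itemize}

\subsection*{Trapping}
The manifold $W$ is invariant under $g$ only as long as orbits stay in $O$. The function $\Phi$ keeps them there.

\begin{lemma}\label{lem:trap}
There is an open neighborhood $K\subset W\cap O$ of $0$ in $W$ with $g(K)\subset K$ and $g^{-1}(K)\subset K$.
\end{lemma}

\begin{proof}
By \eqref{eq:Hsum} and Lemma~\ref{lem:definite}, $H$ is negative definite on $E^c$. Since $d\Phi(0)=0$ and $\xi(c)=o(|c|)$, Taylor's formula gives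
\[
\Phi(c,\xi(c))=\Phi(0)+\tfrac12H(c,c)+o(|c|^2).
\]
Let $B_\rho=\{x\in W:|x^c|\le\rho\}$. Choose $\rho>0$ with $B_\rho\subset O$ and $\Phi<\Phi(0)$ on $B_\rho\setminus\{0\}$. By continuity choose $\rho'\in(0,\rho)$ such that every point of $g^{\pm1}(B_{\rho'})$ lies in $O$ and has $E^c$-component of norm less than $\rho$. By (W1), $g^{\pm1}(B_{\rho'})\subset B_\rho$. Let $\Phi_1<\Phi(0)$ be the maximum of $\Phi$ on the compact shell $\{x\in W:\rho'\le|x^c|\le\rho\}$, and put
\[
K=\{x\in B_\rho:\Phi(x)>\Phi_1\}=\{x\in W:\ |x^c|<\rho',\ \Phi(x)>\Phi_1\}.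
\]
The second description shows that $K$ is an open neighborhood of $0$ in $W$ contained in $B_{\rho'}$. If $x\in K$, then $g^{\pm1}(x)\in B_\rho$ and $\Phi(g^{\pm1}(x))=\Phi(x)>\Phi_1$, so $g^{\pm1}(x)\in K$ by the first description.
\end{proof}

\subsection*{Poncelet classes are thin}
It remains to see that $K$ is too large to consist of Poncelet classes. Recall that five points with no three collinear impose five independent linear conditions on the six coefficients of a conic; they lie on a unique conic, which is nondegenerate and depends continuously on them. Dually, a line $\ell$ is tangent to the conic with matrix $D$ if and only if $\ell^TD^{-1}\ell=0$, so five lines with no three concurrent impose five independent linear conditions on $D^{-1}$, and at most one conic, depending continuously on them, is tangent to all five.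

For an ellipse $D$ inside an ellipse $C$ and $x\in C$, let $\mathcal N_{C,D}(x)$ be the second intersection with $C$ of the tangent from $x$ to $D$ that has $D$ on its left. The other tangent defines the inverse map. The two tangents from $x$ are simple roots of a quadratic equation, and so are the two intersections of a tangent with $C$, so $\mathcal N_{C,D}^{\pm1}(x)$ depends smoothly on $(C,D,x)$. For the unit circle $C^*$ and the concentric circle $D^*$ of radius $\cos\varepsilon$, the map $\mathcal N$ is the rotation by $2\varepsilon$.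

\begin{lemma}\label{lem:thin}
There are a $3$-dimensional manifold $Z$ and a smooth map $\Gamma:Z\to Y$, with image in the domain of the chart $b$, such that every Poncelet class close enough to $y^*$ lies in $\Gamma(Z)$.
\end{lemma}

\begin{proof}
A polygon in $Y$ has four prescribed vertices $P_0^*,\dots,P_3^*$ and three prescribed edge lines $P^*_iP^*_{i+1}$, $0\le i\le2$. The conics $C$ through the four points form a projective line, and the matrices $D^{-1}$ satisfying the three tangency conditions form a projective plane. Let $Z$ be a small neighborhood of $(C^*,D^*)$ in the product, and put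
\[
\Gamma(C,D)=\bigl(P_0^*,\dots,P_3^*,\ \mathcal N(P_3^*),\ \mathcal N^2(P_3^*),\dots,\mathcal N^{n-4}(P_3^*)\bigr),\qquad \mathcal N=\mathcal N_{C,D}.
\]
Then $\Gamma$ is smooth and $\Gamma(C^*,D^*)=y^*$. Let $y\in Y$ be Poncelet with conics $C,D$, and close to $y^*$. The conic $C$ is determined by five vertices of $y$ and $D$ by five edge lines, so $(C,D)$ is close to $(C^*,D^*)$ and lies in $Z$. The vertex $y_{j+1}$ is the second intersection with $C$ of a tangent from $y_j$ to $D$, so it is $\mathcal N(y_j)$, which is close to $P^*_{j+1}$, or $\mathcal N^{-1}(y_j)$, which is close to $P^*_{j-1}$. As $y_{j+1}$ is close to $P^*_{j+1}$, it is $\mathcal N(y_j)$. Hence $y=\Gamma(C,D)$.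
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $d$ as in the hypothesis and $K$ as in Lemma~\ref{lem:trap}. By Lemma~\ref{lem:criterion}, every polygon in $K\subset Y$ has a convex $k$-diagonal orbit. An elliptic $m\in[3,n/2]$ is different from $n/2$ by Proposition~\ref{prop:types}(4), so $V_m\ne V_{-m}$ and $\dim E^c\ge4$.

Let $K'$ be the intersection of $K$ with an arbitrary open neighborhood of $y^*$, small enough for Lemma~\ref{lem:thin}. Let $\varpi:T_{y^*}Y\to E^c$ be a linear map that restricts to $x\mapsto x^c$ on $E^c\oplus E^h$. Since $K'$ is a nonempty open subset of the graph $W$, the set $\varpi(K')$ is a nonempty open subset of $E^c$. On the other hand, $\varpi\circ\Gamma$ (read in the chart $b$) is a smooth map from a $3$-manifold to a space of dimension at least $4$, so its image has Lebesgue measure zero. Hence $K'\not\subset\Gamma(Z)$, and $K'$ contains a polygon that is not Poncelet. It is convex, as close to $P^*$ as we like, and its whole orbit is convex.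
\end{proof}

The hypothesis that some $m$ is elliptic enters only through $\dim E^c\ge4$. Without it $\dim E^c\le2$, and Section~\ref{sec:local} shows that for $d=1$ the center manifold then consists of Poncelet classes near $y^*$.

\section{Elliptic and parabolic modes}\label{sec:arith}

\subsection*{The modes $3$, $n/2$ and $n/4$}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The statement about $n/2$ is Proposition~\ref{prop:types}(4). Let $x_\pm=\frac{\kappa\pm\varepsilon}2$, so $0<x_-<x_+<\frac\pi2$ and $\tau=\sin2x_-/\sin2x_+$. The triple-angle formulas give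
\[
\frac{\sin3x}{\sin2x}=2\cos x-\frac1{2\cos x}=:G(x),\qquad \frac{\cos 3x}{\sin 2x}=\frac1{2\sin x}-2\sin x=:J(x),
\]
and therefore
\[
\frac{\Delta_3^-}{\sin^22x_-}=G(x_-)^2-G(x_+)^2,\qquad \frac{\Delta_3^+}{\sin^22x_-}=J(x_-)^2-J(x_+)^2 .
\]
Both $G$ and $J$ are decreasing on $(0,\frac\pi2)$, so $\Delta_3^-$ has the sign of $G(x_-)+G(x_+)$ and $\Delta_3^+$ has the sign of $J(x_-)+J(x_+)$. Since $2\cos x_-\cos x_+=\cos\varepsilon+\cos\kappa$ and $2\sin x_-\sin x_+=\cos\varepsilon-\cos\kappa$,
\begin{align*}
G(x_-)+G(x_+)&=(\cos x_-+\cos x_+)\Bigl(2-\frac1{\cos\varepsilon+\cos\kappa}\Bigr),\\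
J(x_-)+J(x_+)&=(\sin x_-+\sin x_+)\Bigl(\frac1{\cos\varepsilon-\cos\kappa}-2\Bigr).
\end{align*}
So $\Delta_3^->0$ if and only if $\cos\varepsilon+\cos\kappa>\frac12$, which always holds because $\varepsilon<\frac\pi3$ and $\kappa<\frac\pi2$; and $\Delta_3^+>0$ if and only if $\cos\varepsilon-\cos\kappa<\frac12$. If $k<n/3$, then $\cos\kappa>\frac12>\cos\varepsilon-\frac12$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
For $k=3$ and $m=n/4$ we have $\mu=\frac\pi4$, $\nu=\frac{3\pi}4$, so $f_m=\frac{h-1}2>0$. Thus $m$ is elliptic if and only if $h<3$, which by \eqref{eq:h} means $\tau^2<\frac12$. Here $\tau=\frac{\sin2\varepsilon}{\sin4\varepsilon}=\frac1{2\cos2\varepsilon}$, and $2\varepsilon<\frac\pi4$ because $n>8$, so $\tau<\frac1{\sqrt2}$.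
\end{proof}

\subsection*{No parabolic modes for prime $n$}
Parabolicity is an exact equation between products of sines, so inequalities do not exclude it for all $m$ at once. We write it as a polynomial equation with integer coefficients in $w_0=4\sin^2\varepsilon$. For prime $n$ there is a reduction modulo $n$ that sends $w_0$ to $0$; it plays the role of the limit $\varepsilon\to0$, and it shows that the lowest nonzero coefficient of the equation is divisible by $n$.

For an integer $u\ge0$, the recursion $z^{u+1}+z^{-u-1}=(z+z^{-1})(z^u+z^{-u})-(z^{u-1}+z^{1-u})$ shows that there is a polynomial $Z_u\in\mathbb Z[w]$ with $2-z^u-z^{-u}=Z_u(2-z-z^{-1})$. Putting $z=e^{2i\theta}$ gives $Z_u(4\sin^2\theta)=4\sin^2u\theta$. Comparing the expansions $4\sin^2\theta=4\theta^2-\frac43\theta^4+\cdots$ and $4\sin^2u\theta=4u^2\theta^2-\frac43u^4\theta^4+\cdots$ yields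
\begin{equation}\label{eq:Z}
Z_u(w)=u^2w-\tfrac{u^2(u^2-1)}{12}w^2+O(w^3).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $n\ge7$ be prime. The minimal polynomial of $\omega=e^{2\pi i/n}$ is $1+z+\dots+z^{n-1}$, whose value at $z=1$ is $n$. Hence $\omega\mapsto1$ defines a ring homomorphism $\operatorname{red}:\mathbb Z[\omega]\to\mathbb Z/n$ that extends the reduction of integers. The element $w_0=2-\omega-\omega^{-1}=4\sin^2\varepsilon$ is nonzero and $\operatorname{red}(w_0)=0$. Moreover $4\sin^2u\varepsilon=Z_u(w_0)$, and $4\cos^2u\varepsilon=2+\omega^u+\omega^{-u}$ reduces to $4$.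

Suppose that some $m\in[3,n/2]$ is parabolic. One of $m$, $n-m$ is even, say equal to $2l$; it is parabolic by Proposition~\ref{prop:types}(2), and $2\le l\le\frac{n-3}2$. Put $u_\pm=l(k\pm1)$. Since $\tau=\sin(k-1)\varepsilon/\sin(k+1)\varepsilon$, one of the following holds:
\begin{align*}
\Delta^-_{2l}=0:&\qquad \sin^2(u_-\varepsilon)\sin^2((k+1)\varepsilon)=\sin^2(u_+\varepsilon)\sin^2((k-1)\varepsilon),\\
\Delta^+_{2l}=0:&\qquad \cos^2(u_-\varepsilon)\sin^2((k+1)\varepsilon)=\cos^2(u_+\varepsilon)\sin^2((k-1)\varepsilon).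
\end{align*}

\emph{The case $\Delta^+_{2l}=0$.} Multiply by $16$ and divide by $w_0$. By \eqref{eq:Z}, $Z_u(w)/w$ is an integer polynomial with constant term $u^2$, so applying $\operatorname{red}$ gives $4(k+1)^2\equiv4(k-1)^2$, that is $16k\equiv0\pmod n$. This is impossible for an odd prime $n>k>0$.

\emph{The case $\Delta^-_{2l}=0$.} The equation says that $w_0$ is a root of $Z_{u_-}Z_{k+1}-Z_{u_+}Z_{k-1}$. By \eqref{eq:Z},
\[
Z_uZ_{u'}=u^2u'^2w^2-\tfrac{u^2u'^2}{12}(u^2+u'^2-2)w^3+O(w^4).
\]
For both products $u^2u'^2=l^2(k^2-1)^2$, so the terms in $w^2$ cancel and the difference is $w^3(N+wG_1(w))$ with $G_1\in\mathbb Z[w]$ and the integer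
\[
N=-\tfrac{l^2(k^2-1)^2}{12}\bigl[u_-^2+(k+1)^2-u_+^2-(k-1)^2\bigr]=-\tfrac13\,l^2(k^2-1)^2\,k\,(1-l^2),
\]
because $u_-^2-u_+^2=-4kl^2$ and $(k+1)^2-(k-1)^2=4k$. As $w_0\ne0$, we get $N=-w_0G_1(w_0)$, and applying $\operatorname{red}$ gives $n\mid N$. Then the prime $n$ divides $3N$, hence one of the integers $l$, $l\pm1$, $k$, $k\pm1$. All of them lie strictly between $0$ and $n$, a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:fails}]
In each case we apply Theorem~\ref{thm:A}.

\emph{Primes.} Take $d=1$ and use parts (1) and (2) of Theorem~\ref{thm:B}.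

\emph{$(n,3)$ with $4\mid n$, $n\ge16$, $3\nmid n$.} Take $d=n/4\ge4$. The relevant $m$ are $n/4$, which is elliptic, and $n/2$, which is hyperbolic.

\emph{$(10,3)$.} Take $d=1$ and use Example~\ref{ex:decagon}.

\emph{$(15,4)$.} Take $d=3$; the relevant $m$ are $3$ and $6$. The mode $3$ is elliptic since $4<15/3$. We have $\kappa-\varepsilon=36^\circ$, $\kappa+\varepsilon=60^\circ$ and $\tau=\sin36^\circ/\sin60^\circ>\sin 30^\circ$. Hence $\Delta_6^+=\cos^2108^\circ-\tau^2\cos^2180^\circ=\sin^218^\circ-\tau^2<0$, and $6$ is hyperbolic.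
\end{proof}

\begin{remark}
For $(15,4)$ the choice $d=1$ is not available: $\Delta_7^+=\cos^2126^\circ-\tau^2\cos^2210^\circ=\sin^236^\circ-\tau^2\sin^260^\circ=0$, so $m=7$ is parabolic. Part (2) of Theorem~\ref{thm:B} therefore fails without primality.
\end{remark}

\section{Local rigidity when all modes are hyperbolic}\label{sec:local}

Assume that every $m\in[3,n/2]$ is hyperbolic, and take $d=1$ in Section~\ref{sec:center}. Then $E^c\otimes\mathbb C=V_2/\ell_2\oplus V_{-2}/\ell_{-2}$, so $W$ is a surface, and by (W2) it contains every class whose orbit stays in $O$. We construct an injective two-parameter family of Poncelet classes, show that it lies in $W$, and conclude by invariance of domain that it fills a neighborhood of $y^*$ in $W$. The function $\Phi$ plays no role here.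

\subsection*{A two-parameter family}
Let $C^*$ be the unit circle and $D_{\lambda,s}$ the ellipse with semiaxes $s(1+\lambda)$ and $s(1-\lambda)$ along the first and second coordinate axes. Fix $0<s_-<\cos\varepsilon<s_+<1$, and let $s\in[s_-,s_+]$ and $\lambda\in[0,\lambda_0]$, with $\lambda_0>0$ so small that these ellipses lie inside $C^*$. Let $\tilde{\mathcal N}_{\lambda,s}:\mathbb R\to\mathbb R$ be the lift of $\mathcal N_{C^*,D_{\lambda,s}}$ to the polar angle with $\theta<\tilde{\mathcal N}_{\lambda,s}(\theta)<\theta+2\pi$. It is continuous in all variables. It is increasing in $\theta$, being an injective continuous map with $\tilde{\mathcal N}(\theta+2\pi)=\tilde{\mathcal N}(\theta)+2\pi$. It is strictly decreasing in $s$: for $s<s'$ the ellipse $D_{\lambda,s}$ lies in the interior of $D_{\lambda,s'}$, hence strictly to the left of the tangent to $D_{\lambda,s'}$, and that tangent cuts off the shorter counterclockwise arc. By induction the iterate $\tilde{\mathcal N}_{\lambda,s}^{\,n}(\theta)$ is strictly decreasing in $s$.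

For $\lambda=0$ we have $\tilde{\mathcal N}_{0,s}(\theta)=\theta+2\arccos s$, so
\[
E(\lambda,s,\theta)=\tilde{\mathcal N}^{\,n}_{\lambda,s}(\theta)-\theta-2\pi
\]
equals $2n\arccos s-2\pi$, which is positive at $s_-$, negative at $s_+$ and zero at $\cos\varepsilon$. As $E$ is continuous and periodic in $\theta$, the signs at $s_\pm$ persist for all $\theta$ and all $\lambda\le\lambda_0$ after shrinking $\lambda_0$. So $E$ has a unique zero $s=s(\lambda,\theta)\in(s_-,s_+)$. The function $s(\lambda,\theta)$ has a closed graph and values in a compact interval, so it is continuous. (We do not need to know whether it depends on $\theta$.) Let $P(\lambda,\theta)$ be the $n$-gon whose $j$-th vertex is the point of $C^*$ at angle $\tilde{\mathcal N}^{\,j}_{\lambda,s(\lambda,\theta)}(\theta)$. These angles increase and close up after one turn, so $P(\lambda,\theta)$ is a convex Poncelet $n$-gon in counterclockwise order.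

The ellipses are centrally symmetric, so $P(\lambda,\theta+\pi)=-P(\lambda,\theta)$; and $P(0,\theta)$ is $P^*$ rotated by $\theta$. Therefore the class $[P(\lambda,\theta)]$ depends only on $z=\lambda e^{2i\theta}$; call it $y(z)$, so $y(0)=y^*$. The map $(\lambda,\theta)\mapsto z$ from the compact space $[0,\lambda_0]\times\mathbb R/\pi\mathbb Z$ onto the closed disc is a quotient map, so $y(z)$ is continuous.

\begin{lemma}\label{lem:injective}
The map $z\mapsto y(z)$ is injective.
\end{lemma}

\begin{proof}
Let $A\in GL_3(\mathbb R)$ map $P(\lambda,\theta)$ to $P(\lambda',\theta')$ as labeled polygons, and let $s,s'$ be the corresponding values. Five points determine a conic and five tangents determine a conic, so $A$ maps $C^*$ to $C^*$ and $D_{\lambda,s}$ to $D_{\lambda',s'}$. Let $C^*=\operatorname{diag}(1,1,-1)$, $D=\operatorname{diag}(\alpha_1,\alpha_2,-1)$ with $\alpha_1=s^{-2}(1+\lambda)^{-2}$, $\alpha_2=s^{-2}(1-\lambda)^{-2}$, and $D'$ be the matrices of these conics. Then $A^TC^*A$ and $A^TD'A$ are nonzero multiples of $C^*$ and $D$,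 so
\[
A^{-1}\operatorname{diag}(\alpha_1',\alpha_2',1)\,A=(A^TC^*A)^{-1}(A^TD'A)=c\operatorname{diag}(\alpha_1,\alpha_2,1)
\]
for some $c\ne0$. We have $1<\alpha_1\le\alpha_2$ and $1<\alpha_1'\le\alpha_2'$. Comparing eigenvalues, $c>0$; comparing the smallest ones, $c=1$; and then $\alpha_i=\alpha_i'$, which gives $\lambda=\lambda'$ and $s=s'$. If $\lambda=0$, then $z=z'=0$. If $\lambda>0$, then $A$ commutes with a diagonal matrix with three distinct entries, so it is diagonal, and since it preserves $C^*$ it is a multiple of $\operatorname{diag}(\pm1,\pm1,1)$. A reflection in one axis would reverse the counterclockwise order of the vertices. So $A$ acts on the plane as $\pm\mathrm{id}$, $\theta'\equiv\theta\pmod\pi$, and $z=z'$.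
\end{proof}

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:C}]
The finite group $\mathcal D$ acts continuously near $y^*$ and fixes $y^*$. So there is an open disc $\Omega$ about $0$ such that for $z\in\Omega$ the finite set $\mathcal S_z=\{[\delta\,y(z)]:\delta\in\mathcal D\}$ lies in $O$. Every $x\in\mathcal S_z$ is Poncelet, so by Theorem~\ref{thm:poncelet} the class $g(x)=[T_k(x)]$ is a dihedral relabeling of $x$ and lies in $\mathcal S_z$. The map $g$ is injective on $O$, so it permutes the finite set $\mathcal S_z$, and $g^{-1}(\mathcal S_z)=\mathcal S_z$ as well. Thus the whole orbit of $y(z)$ stays in $O$, and $y(z)\in W$ by (W2).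

Invariance of domain states that an injective continuous map from an open subset of $\mathbb R^N$ to $\mathbb R^N$ has open image. The surface $W$ is a graph over the plane $E^c$, so $y(\Omega)$ is open in $W$, by Lemma~\ref{lem:injective}. It contains $y^*$, so it contains $W\cap O'$ for some neighborhood $O'\subset O$ of $y^*$ in $Y$. If the classes $[T_k^i(P)]$ lie in $O'$ for all $i\in\mathbb Z$, they form a $g$-orbit by \eqref{eq:descend}, so $[P]\in W\cap O'\subset y(\Omega)$ by (W2), and $P$ is convex Poncelet.
\end{proof}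

\subsection*{The examples}
The pair $(8,3)$ is Example~\ref{ex:octagon}. Let $n\ge7$ be odd and $k=\frac{n-1}2$, and put $a=\frac\varepsilon2=\frac{\pi}{2n}\le\frac\pi{14}$. Then $\kappa=\frac\pi2-a$, so
\[
\kappa-\varepsilon=\tfrac\pi2-3a,\qquad \kappa+\varepsilon=\tfrac\pi2+a,\qquad \tau=\frac{\cos3a}{\cos a}=4\cos^2a-3 .
\]
By Proposition~\ref{prop:types}(2) we may replace $m\in[3,\frac{n-1}2]$ by the even one of $m$, $n-m$, written $2l$ with $2\le l\le\frac{n-3}2$. Let $x=la$, so that $a<x\le\frac{(n-3)\pi}{4n}=\frac\pi4-\frac{3a}2$. The angles in $\Delta^\pm_{2l}$ are $l\frac\pi2-3x$ and $l\frac\pi2+x$. Hence the number $\cos^23x-\tau^2\cos^2x$ equals $\Delta^+_{2l}$ for even $l$ and $\Delta^-_{2l}$ for odd $l$, and it suffices to show that it is negative. Dividing by $\cos^2x$, we need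
\[
|4\cos^2x-3|<4\cos^2a-3 .
\]
The inequality $4\cos^2x-3<4\cos^2a-3$ follows from $0<a<x<\frac\pi4$. The inequality $3-4\cos^2x<4\cos^2a-3$ is equivalent to $\cos2x+\cos2a>1$, and
\[
\cos2x\ge\cos\bigl(\tfrac\pi2-3a\bigr)=\sin3a\ge\sin a>2\sin^2a=1-\cos2a,
\]
because $3a<\frac\pi2$ and $\sin a<\frac12$. So every $m\in[3,n/2]$ is hyperbolic, which completes the proof of Theorem~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{HPS}
Hirsch, Pugh and Shub, \emph{Invariant Manifolds}, LNM 583.

\bibitem{Schwartz}
Richard Evan Schwartz, \emph{Pentagram Rigidity for Centrally Symmetric Octagons}, arXiv:2111.08358 (2021).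

\end{thebibliography}
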